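\title{Almost $k$-covers of the cube exceed the fractional bound by at most one}

\begin{abstract}
An almost $k$-cover of the cube $\{0,1\}^n$ is a multiset of affine hyperplanes that avoid the origin and cover every other vertex at least $k$ times. Its minimum size $f(n,k)$ is at least $\lceil H_nk\rceil$, where $H_n$ is the $n$th harmonic number. We prove that $f(n,k)\le\lceil H_nk\rceil+1$ for every $n$ and all sufficiently large $k$, so no $n$ has $f(n,k)\ge\lceil H_nk\rceil+2$ for infinitely many $k$. Which of the two values occurs is decided by whether $\lceil H_nk\rceil-H_nk$ lies in an explicit additive semigroup. The larger value occurs infinitely often for all large $n$, but only on a set of $k$ whose density is exponentially small in $n$. The main step is to determine the lattice spanned by the hyperplanes that are tight for the fractional bound.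
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Q^n=\{0,1\}^n$ and let $k$ be a positive integer. An \emph{almost $k$-cover} of $Q^n$ is a multiset of affine hyperplanes in $\mathbb R^n$ such that no hyperplane contains the origin, while every point of $Q^n\setminus\{0\}$ lies on at least $k$ of the hyperplanes, counted with multiplicity. Let $f(n,k)$ be the minimum size of an almost $k$-cover. The whole cube is covered $k$ times by $k$ copies of each of $x_1=0$ and $x_1=1$, so $f(n,k)$ measures the price of avoiding one vertex.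

For $k=1$ the price is $f(n,1)=n$. The hyperplanes $x_i=1$ form a cover. Conversely, if the hyperplanes $a^{(i)}\cdot x=1$, $1\le i\le m$, form a cover, then $\prod_i(1-a^{(i)}\cdot x)$ is $1$ at the origin and $0$ at the other vertices; replacing each $x_i^r$ by $x_i$ does not raise the degree and yields the unique multilinear polynomial with these values, $\prod_i(1-x_i)$, so $m\ge n$. For $n=1$ we have $f(1,k)=k$. For $n=2$ a line contains at most two of the three points to be covered, so $f(2,k)\ge 3k/2$, and the lines $x_1=1$, $x_2=1$, $x_1+x_2=1$ with multiplicities $\lceil k/2\rceil,\lceil k/2\rceil,\lfloor k/2\rfloor$ give $f(2,k)=\lceil 3k/2\rceil$.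

For fixed $n$ a hyperplane matters only through the set of vertices on it, so $f(n,k)$ is the value of an integer program with a fixed matrix and right-hand side $(k,\dots,k)$. It is known that the fractional relaxation, in which multiplicities are nonnegative reals, has value $H_nk$ with $H_n=1+\frac12+\dots+\frac1n$, so that $f(n,k)\ge\lceil H_nk\rceil$; moreover $f(n,k)=(H_n+o(1))k$ as $k\to\infty$ with $n$ fixed (Clifton--Huang). A basic optimal solution of the relaxation has at most $2^n-1$ nonzero multiplicities, and rounding them up gives $f(n,k)\le H_nk+2^n-1$. So the gap $f(n,k)-\lceil H_nk\rceil$ is bounded for each $n$, and one asks how large it is. It is also known that for every sufficiently large $n$ the gap is at least $1$ for infinitely many $k$. The following question comes from Das, Djaljapayan, Lin and Yu \cite{DDLY}.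

\begin{quote}
\emph{Is there an $n$ such that $f(n,k)\ge\lceil H_nk\rceil+2$ for infinitely many $k$?}
\end{quote}

The rounding bound grows exponentially with $n$, and at $k=1$ the gap is $n-\lceil H_n\rceil$, which is unbounded, so one might expect the gap to grow with $n$ for large $k$ as well. It does not: the answer is no.

To state the results, identify $V=Q^n\setminus\{0\}$ with the family of nonempty subsets of $[n]=\{1,\dots,n\}$, and write $a(x)=\sum_{i\in x}a_i$ for a vector $a$ and a set $x$ of coordinates. A hyperplane missing the origin is $\{a\cdot x=1\}$ for a unique $a\ne0$, and it covers the points of $A(a)=\{x\in V:a(x)=1\}$. Give each $x\in V$ the weight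
\[
y_x=y_{|x|},\qquad y_j=\frac1{j\binom nj},
\]
and put $y(A)=\sum_{x\in A}y_x$. The sets of size $j$ have total weight $1/j$, so $y(V)=H_n$. The \emph{deficiency} of $a\neq0$ is $\operatorname{def}(a)=1-y(A(a))$. We shall see that it is nonnegative, which says that $y$ is a feasible solution of the dual linear program. Call $a$ \emph{tight} if $a\in\mathbb Z^n$, all $a_i\le1$ and $\sum_ia_i\ge1$. There are finitely many tight vectors, since their entries are at least $1-(n-1)=2-n$.

Let $\Lambda=\operatorname{lcm}(1,\dots,n)$ and
\[
\delta_k=\lceil H_nk\rceil-H_nk\in\tfrac1\Lambda\mathbb Z\cap[0,1).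
\]
A cover of size $\lceil H_nk\rceil$ exceeds the fractional value by $\delta_k$, and this excess can be spent in two ways: by covering a point more than $k$ times, at a cost $y_j$, or by using a hyperplane of positive deficiency. Accordingly let $\mathcal Y_n=\{\sum_jc_jy_j:c_j\in\mathbb Z_{\ge0}\}$, and let $\mathcal S_n\supseteq\mathcal Y_n$ be the additive semigroup with $0$ generated by $y_1,\dots,y_n$ and all numbers $\operatorname{def}(a)$, $a\ne0$.

\begin{theorem}\label{thm:main}
For every $n$ there is $k_0(n)$ such that for all $k\ge k_0(n)$,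
\[
f(n,k)\in\{\lceil H_nk\rceil,\ \lceil H_nk\rceil+1\},
\]
and $f(n,k)=\lceil H_nk\rceil$ if $\delta_k\in\mathcal Y_n$, in particular if $\delta_k=0$ or $\delta_k\ge\frac12$. Hence no $n$ has $f(n,k)\ge\lceil H_nk\rceil+2$ for infinitely many $k$.
\end{theorem}

The second theorem decides between the two values. Let
\[
y_{\min}=\min_jy_j=\frac1{\lceil\frac n2\rceil\binom n{\lceil n/2\rceil}},\qquad y_*=\max_{n/3\le j\le 2n/3}y_j\quad(n\ge2),
\]
and let $D_n$ be the denominator of $H_n$ in lowest terms.

\begin{theorem}\label{thm:exact}
\begin{enumerate}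
\item[(1)] For all $k\ge k_0(n)$: $f(n,k)=\lceil H_nk\rceil$ if $\delta_k\in\mathcal S_n$, and $f(n,k)=\lceil H_nk\rceil+1$ otherwise.
\item[(2)] $\operatorname{def}(a)=0$ for tight $a$, and $\operatorname{def}(a)\ge y_{\min}$ for all other $a\neq0$. Hence $\mathcal S_n\cap(0,y_{\min})=\emptyset$, and $f(n,k)=\lceil H_nk\rceil+1$ for all $k\ge k_0(n)$ with $0<\delta_k<y_{\min}$.
\item[(3)] For $n\ge2$, every $v\in\frac1\Lambda\mathbb Z$ with $v\ge\eta_n:=\Lambda y_*^2$ lies in $\mathcal Y_n\subseteq\mathcal S_n$, and $\eta_n\le(0.762+o(1))^n$. So the (eventually periodic) set of $k$ with $f(n,k)=\lceil H_nk\rceil+1$ has density less than $\eta_n$.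
\item[(4)] If $D_n>1/y_{\min}$, which is true for all large $n$ and for $n=5,9,10$, then $\limsup_{k\to\infty}(f(n,k)-\lceil H_nk\rceil)=1$. For $n\in\{1,2,3,4,6,7,8\}$, $f(n,k)=\lceil H_nk\rceil$ for all large $k$. For all large $k$, $f(5,k)=\lceil\frac{137k}{60}\rceil+1$ if $k\equiv7\pmod{60}$ and $f(5,k)=\lceil\frac{137k}{60}\rceil$ otherwise.
\end{enumerate}
\end{theorem}

The proof is self-contained apart from textbook facts. Section~\ref{sec:weights} shows that the excess $m-H_nk$ of a cover of size $m$ lies in $\mathcal S_n$. The converse, that an excess in $\mathcal S_n$ can be realized when $k$ is large, rests on two facts about tight hyperplanes: with multiplicities of either sign they produce every integer vector of integer weight (Section~\ref{sec:lattice}), and some exact cover uses each of them, so that adding copies of it removes the negative multiplicities (Section~\ref{sec:build}). Section~\ref{sec:three} carries this out by hand for $n=3$. What remains is to locate $\mathcal S_n$: it contains all large enough elements of $\frac1\Lambda\mathbb Z$ (Section~\ref{sec:semigroup})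 and no small positive number (Section~\ref{sec:gap}). Section~\ref{sec:sharp} compares $D_n$ with $1/y_{\min}$.

\section{Weights, random orderings and the excess of a cover}\label{sec:weights}

We use two descriptions of the weights. The first is
\begin{equation}\label{eq:beta}
y_j=\frac1{n\binom{n-1}{j-1}}=\frac{(j-1)!\,(n-j)!}{n!}=\int_0^1t^{j-1}(1-t)^{n-j}\,dt,
\end{equation}
where the last equality is the Beta integral. The second is probabilistic. Fix $a\ne0$, take a uniformly random ordering $\pi$ of $[n]$, and let $s_j=a_{\pi(1)}+\dots+a_{\pi(j)}$. The first $j$ elements form a uniformly random $j$-set, so $y(A(a))=\sum_j\frac1j\Pr(s_j=1)$. To bound this sum by $1$ we need disjoint events of probabilities at least $\frac1j\Pr(s_j=1)$. The natural candidates are the events ``$s_j=1$ and all earlier partial sums are below $1$'', and the factor $\frac1j$ comes from cyclic shifts.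

\begin{lemma}[Cycle lemma]\label{lem:cycle}
Let $u_1,\dots,u_j$ be real numbers with sum $1$. Call the shift $(u_{t+1},\dots,u_j,u_1,\dots,u_t)$, $0\le t<j$, \emph{good} if the sum of its first $i$ terms is less than $1$ for each $1\le i<j$. At least one of the $j$ shifts is good. If all $u_i$ are integers at most $1$, exactly one is.
\end{lemma}

\begin{proof}
Extend the partial sums $S_t=u_1+\dots+u_t$, $0\le t\le j$, to all $t\in\mathbb Z$ by $S_{t+j}=S_t+1$. The shift starting after time $t$ is good if and only if $S_{t'}<S_t+1$ for $t<t'<t+j$, that is, $S_{t''}<S_t$ for $t-j<t''<t$. Since $S_{t-j}=S_t-1$ and moving back a further period only lowers the values, this holds if and only if $S_{t''}<S_t$ for all $t''<t$. These are the times at which the running maximum $M_t=\max_{t''\le t}S_{t''}$ increases. As $M_{t+j}=M_t+1$, there is at least one such time in each period. If the steps are integers at most $1$, then $S_t\le M_{t-1}+1$, so each increase of $M$ is exactly $1$, and there is exactly one such time in each period.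
\end{proof}

Let $E$ be the event that some $s_j$ is at least $1$ and the first such $s_j$ equals $1$. For $x\in A(a)$ with $|x|=j$, split the $j!$ orderings of $x$ into $(j-1)!$ classes $\kappa$ under cyclic shifts, and let $c(\kappa)$ be the number of orderings in $\kappa$ along which the entries of $a$ form a good sequence. Lemma~\ref{lem:cycle} gives $c(\kappa)\ge1$.

\begin{lemma}\label{lem:def}
For every $a\ne0$,
\begin{equation}\label{eq:def}
\operatorname{def}(a)=\Pr(E^c)+\sum_{x\in A(a)}\frac1{|x|!\binom n{|x|}}\sum_\kappa\bigl(c(\kappa)-1\bigr)\ \ge0 ,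
\end{equation}
where $\kappa$ runs over the cyclic classes of orderings of $x$. If $a$ is tight, then $\operatorname{def}(a)=0$.
\end{lemma}

\begin{proof}
The event $E$ holds if and only if $\pi$ begins with a good ordering of some $x\in A(a)$, and this $x$ is then unique. A given ordering of a $j$-set is the beginning of $\pi$ with probability $1/(j!\binom nj)$, so $\Pr(E)=\sum_x\sum_\kappa c(\kappa)/(|x|!\binom n{|x|})$. Also $y_x=(j-1)!/(j!\binom nj)=\sum_\kappa1/(j!\binom nj)$ for $|x|=j$. Now write $\operatorname{def}(a)=\Pr(E^c)+\Pr(E)-y(A(a))$.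

Let $a$ be tight. The walk $(s_j)$ starts at $0$ and ends at $\sum_ia_i\ge1$, so it reaches $[1,\infty)$; its steps are integers at most $1$, so it first does so at the value $1$. Thus $\Pr(E^c)=0$, and every $c(\kappa)$ equals $1$ by Lemma~\ref{lem:cycle}.
\end{proof}

For $A\subseteq V$ let $\mathbf 1_A\in\mathbb Z^V$ be the indicator vector, let $\mathbf 1=\mathbf 1_V$, and put $y\cdot v=\sum_xy_xv_x$. The elements of $\mathcal Y_n$ are exactly the numbers $y\cdot\sigma$ with $\sigma\in\mathbb Z_{\ge0}^V$.

\begin{proposition}\label{prop:account}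
Let $a^{(1)},\dots,a^{(m)}$ define an almost $k$-cover that covers each $x\in V$ exactly $k+\sigma_x$ times. Then
\[
m-H_nk=\sum_{i=1}^m\operatorname{def}(a^{(i)})+y\cdot\sigma\in\mathcal S_n .
\]
In particular $f(n,k)\ge\lceil H_nk\rceil$, and $f(n,k)\ge\lceil H_nk\rceil+1$ if $\delta_k\notin\mathcal S_n$.
\end{proposition}

\begin{proof}
Take the inner product of $\sum_i\mathbf 1_{A(a^{(i)})}=k\mathbf 1+\sigma$ with $y$: the left side gives $m-\sum_i\operatorname{def}(a^{(i)})$ and the right side $H_nk+y\cdot\sigma$. All elements of $\mathcal S_n$ are nonnegative by Lemma~\ref{lem:def}, and $m=\lceil H_nk\rceil$ would make the excess equal to $\delta_k$.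
\end{proof}

\section{The case $n=3$}\label{sec:three}

Here $y_1=y_3=\frac13$, $y_2=\frac16$, $H_3=\frac{11}6$ and $\Lambda=6$. We write subsets as strings. Up to permuting coordinates the tight vectors are the following; each set $A(a)$ has weight $1$.
\[
\begin{array}{c|c|c}
a&A(a)&\text{number of permutations}\\\hline
(1,0,0)&1,\ 12,\ 13,\ 123&3\\
(1,1,0)&1,\ 2,\ 13,\ 23&3\\
(1,1,1)&1,\ 2,\ 3&1\\
(1,1,-1)&1,\ 2,\ 123&3
\end{array}
\]
Take $k=1$. Then $\delta_1=2-\frac{11}6=y_2$, so Proposition~\ref{prop:account} allows a cover by two tight planes that covers one pair twice. There is none, since $f(3,1)=3$. With negative multiplicities there is one: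
\begin{equation}\label{eq:signed}
\mathbf 1+\mathbf 1_{\{12\}}=\mathbf 1_{A(1,0,0)}+\mathbf 1_{A(0,1,0)}+\mathbf 1_{A(1,1,1)}-\mathbf 1_{A(1,1,-1)} .
\end{equation}
The first two terms cover $12$ and $123$ twice and $1,2,13,23$ once, and the last two move one unit from $123$ to $3$. Now take three copies of each plane of the first two types and one copy of each plane of the last two types. A singleton is covered $3+6+1+2$ times, a pair $6+6$ times, and $123$ is covered $9+3$ times: these $22=12H_3$ planes form an exact $12$-fold cover that contains every tight plane. Adding $t\ge1$ copies of it to \eqref{eq:signed} cancels the negative term and gives an almost $(12t+1)$-cover of size $22t+2=\lceil H_3(12t+1)\rceil$. This is the only role of the hypothesis that $k$ is large.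

Why does an identity such as \eqref{eq:signed} exist? A vector $v\in\mathbb Z^V$ that is an integer combination of tight sets has $y\cdot v\in\mathbb Z$, and we claim that nothing else is required. The vectors with $y\cdot v\in\mathbb Z$ form a sublattice of index $6$. The index of the lattice spanned by the tight sets is the number of functions $\varphi:V\to\mathbb R/\mathbb Z$ with sum $0$ on each tight set, so it suffices to find at most six such $\varphi$. Comparing $(1,1,1)$ with the permutations of $(1,1,-1)$ gives $\varphi(1)=\varphi(2)=\varphi(3)=\varphi(123)=:\lambda$ and $3\lambda=0$. The permutations of $(1,1,0)$ say that any two of $\varphi(12),\varphi(13),\varphi(23)$ have sum $-2\lambda=\lambda$, so these three values equal one $\mu$ with $2\mu=\lambda$. Thus $6\mu=0$ and $\mu$ determines $\varphi$.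

Negative entries are needed here. Each of the seven sets $A(a)$ with $a\in\{0,1\}^3$, $a\neq0$, contains an even number of the points $1,2,13,23$, while $\mathbf 1_{A(1,-1,1)}=\mathbf 1_{\{1,3,123\}}$ has integer weight and contains one of them.

\section{The lattice spanned by tight sets}\label{sec:lattice}

Let $L\subseteq\mathbb Z^V$ be the lattice generated by the vectors $\mathbf 1_{A(a)}$ with $a$ tight.

\begin{proposition}\label{prop:lattice}
$L=\{v\in\mathbb Z^V:y\cdot v\in\mathbb Z\}$.
\end{proposition}

Call the right side $L'$. Lemma~\ref{lem:def} gives $L\subseteq L'$, so it suffices to compare indices. The index of $L'$ comes from the next lemma, in which $\langle\,\cdot\,\rangle$ denotes the additive subgroup of $\mathbb Q$ generated by the given numbers.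

\begin{lemma}\label{lem:group}
For $1\le i\le n$, $\langle y_1,\dots,y_i\rangle=\frac1{\Lambda_i}\mathbb Z$ with $\Lambda_i=\operatorname{lcm}(n,n-1,\dots,n-i+1)$. In particular $\langle y_1,\dots,y_n\rangle=\frac1\Lambda\mathbb Z$.
\end{lemma}

\begin{proof}
Write $y_j^{(n)}$ for $y_j$. Since $t^{j-1}(1-t)^{n-j}+t^j(1-t)^{n-j-1}=t^{j-1}(1-t)^{n-1-j}$, formula \eqref{eq:beta} gives $y_j^{(n)}+y_{j+1}^{(n)}=y_j^{(n-1)}$. Hence $\langle y_1^{(n)},\dots,y_i^{(n)}\rangle=\langle\frac1n,y_1^{(n-1)},\dots,y_{i-1}^{(n-1)}\rangle$, and by induction on $i$ this group is $\langle\frac1n,\frac1{n-1},\dots,\frac1{n-i+1}\rangle$. Reciprocals of positive integers generate $\frac1M\mathbb Z$, where $M$ is the least common multiple of those integers.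
\end{proof}

The map $v\mapsto y\cdot v\bmod1$ has kernel $L'$ and image $\frac1\Lambda\mathbb Z/\mathbb Z$, so $|\mathbb Z^V/L'|=\Lambda$. For $L$ we use duality. A finitely generated abelian group $G$ is a direct sum of cyclic groups; $\mathbb Z$ has infinitely many homomorphisms to $\mathbb R/\mathbb Z$ and $\mathbb Z/m$ has exactly $m$. So if $\operatorname{Hom}(G,\mathbb R/\mathbb Z)$ is finite, then $G$ is finite of the same order. For $G=\mathbb Z^V/L$ the homomorphisms form the group $\Phi$ of functions $\varphi:V\to\mathbb R/\mathbb Z$ with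
\[
\sum_{x\in A(a)}\varphi(x)=0\qquad\text{for all tight }a .
\]
Proposition~\ref{prop:lattice} follows once we show $|\Phi|\le\Lambda$, because then $L\subseteq L'$ and $|\mathbb Z^V/L|\le|\mathbb Z^V/L'|$. The difficulty is that we cannot divide in $\mathbb R/\mathbb Z$, so every elimination must use integer combinations with leading coefficient $\pm1$, or coefficients with greatest common divisor $1$. Finite differences provide both. Put $\Delta_\beta g(w)=g(w+\beta)-g(w)$ and $\Delta=\Delta_1$.
\begin{itemize}
\item[(D1)] $\Delta_{\beta_1}\cdots\Delta_{\beta_q}g(0)=\sum_{Y\subseteq[q]}(-1)^{q-|Y|}g(\beta(Y))$. This is $0$ if $g$ is a polynomial of degree less than $q$, since each $\Delta_\beta$ lowers the degree.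
\item[(D2)] By Pascal's rule $\Delta^r\binom wr=1$, and $\Delta^rg(w)=\sum_{i=0}^r(-1)^{r-i}\binom ri g(w+i)$. So $1$ is an integer combination of $\binom mr,\binom{m+1}r,\dots,\binom{m+r}r$, and an element of an abelian group annihilated by these $r+1$ integers is $0$.
\end{itemize}

\subsection{Sums over supersets}
A tight vector is $1$ on a set $P$ and nonpositive on the complement $N$, and whether $x$ lies in $A(a)$ depends only on $x\cap N$ and $|x|$. This suggests the sums
\[
G_T(j)=\sum_{x\supseteq T,\ |x|=j}\varphi(x)\qquad(T\subseteq[n],\ 1\le j\le n).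
\]
The vector $(1,\dots,1)$ gives $G_\emptyset(1)=0$. The vector with $-b$ in position $i$ and $1$ elsewhere, $0\le b\le n-2$, covers the singletons other than $\{i\}$ and the $(b+2)$-sets containing $i$, so it gives $G_\emptyset(1)-\varphi(\{i\})+G_{\{i\}}(b+2)=0$. Thus $G_{\{i\}}(j)=\varphi(\{i\})$ for all $j$, which is the first case of the following lemma.

\begin{lemma}\label{lem:G}
Let $\varphi\in\Phi$. For all nonempty $T\subseteq[n]$ and $1\le j\le n$,
\begin{equation}\label{eq:G}
G_T(j)=\binom{j-1}{|T|-1}\varphi(T).
\end{equation}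
\end{lemma}

\begin{proof}
Both sides are $0$ for $j<|T|$ and equal $\varphi(T)$ for $j=|T|$, which settles $T=[n]$. We induct on $|T|$. Let $N$ be a set of size $q$ with $1\le q<n$, assume \eqref{eq:G} for the nonempty proper subsets of $N$, and let $P=[n]\setminus N$. Choose integers $\beta_i\ge1$, $i\in N$, with $\beta(N)\le n-1$, and let $a$ be $1$ on $P$ and $1-\beta_i$ at $i\in N$. Then $\sum_ia_i=n-\beta(N)\ge1$, so $a$ is tight. A set $x$ with $x\cap N=Y$ has $a(x)=|x|-\beta(Y)$, so it lies in $A(a)$ if and only if $|x|=1+\beta(Y)$; note $1\le1+\beta(Y)\le n$. By inclusion--exclusion, the sum of $\varphi$ over $j$-sets $x$ with $x\cap N=Y$ is $\sum_{Y\subseteq T\subseteq N}(-1)^{|T\setminus Y|}G_T(j)$. Summing over $Y$ and exchanging the order, the equation of $a$ reads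
\[
0=\sum_{T\subseteq N}\ \sum_{Y\subseteq T}(-1)^{|T\setminus Y|}\,G_T(1+\beta(Y)).
\]
The term $T=\emptyset$ is $G_\emptyset(1)=0$. For $\emptyset\ne T\subsetneq N$ the inductive hypothesis turns the inner sum into $\varphi(T)$ times the integer $\sum_{Y\subseteq T}(-1)^{|T\setminus Y|}\binom{\beta(Y)}{|T|-1}$, which is $0$ by (D1). With $g(w)=G_N(1+w)$ for $0\le w\le n-1$, the term $T=N$ leaves
\[
\Delta_{\beta_1}\cdots\Delta_{\beta_q}\,g(0)=0\qquad\text{whenever all }\beta_i\ge1\text{ and }\textstyle\sum_i\beta_i\le n-1 .
\]
Take $q-1$ of the $\beta_i$ equal to $1$ and the last equal to $\beta$. This gives $\Delta^{q-1}g(\beta)=\Delta^{q-1}g(0)$ for $1\le\beta\le n-q$. Since $g(w)=0$ for $w<q-1$ and $g(q-1)=\varphi(N)$, the common value is $\varphi(N)$. So $\tilde g(w)=g(w)-\binom w{q-1}\varphi(N)$ vanishes at $0,\dots,q-2$, and $\Delta^{q-1}\tilde g(\beta)=0$ for $0\le\beta\le n-q$ by (D2). The last equation expresses $\tilde g(\beta+q-1)$ as an integer combination of the $q-1$ preceding values, so $\tilde g$ vanishes on $0,\dots,n-1$.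
\end{proof}

\subsection{Symmetry}
For $n=3$ the first consequence of the equations was that $\varphi$ is constant on each level $\{x:|x|=j\}$. In general, low levels determine high levels by inclusion--exclusion, and high levels determine the next low level through \eqref{eq:G}.

\begin{lemma}\label{lem:sym}
For $\varphi\in\Phi$, the value $\varphi(x)$ depends only on $|x|$.
\end{lemma}

\begin{proof}
Let $|x_0|=j$ and $z=[n]\setminus x_0$. For a $j$-set $x$, the sum $\sum_{T\subseteq z\cap x}(-1)^{|T|}$ is $1$ if $x\cap z=\emptyset$, that is $x=x_0$, and $0$ otherwise. Hence by \eqref{eq:G}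
\begin{equation}\label{eq:compl}
\varphi(x_0)=\sum_{T\subseteq z}(-1)^{|T|}G_T(j)=G_\emptyset(j)+\sum_{\emptyset\ne T\subseteq z}(-1)^{|T|}\binom{j-1}{|T|-1}\varphi(T).
\end{equation}
We induct on $s\ge1$, assuming that $\varphi$ is constant on each of the levels $1,\dots,s-1$. If $n-j\le s-1$, all $T$ in \eqref{eq:compl} lie on these levels, so $\varphi$ has a constant value $\varphi_j$ on level $j$. If $n-s\le s-1$, this covers level $s$. Otherwise let $T,T'$ be $s$-sets and $n-s+1\le j\le n$. Then $G_T(j)=\binom{n-s}{j-s}\varphi_j=G_{T'}(j)$, so \eqref{eq:G} gives $\binom{j-1}{s-1}(\varphi(T)-\varphi(T'))=0$. Here $j-1$ takes $s$ consecutive values, and (D2) gives $\varphi(T)=\varphi(T')$.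
\end{proof}

\subsection{Counting}
Write $\varphi(x)=\varphi_{|x|}$. Then \eqref{eq:G} and $G_\emptyset(1)=0$ become
\begin{equation}\label{eq:levels}
\binom{n-s}{j-s}\varphi_j=\binom{j-1}{s-1}\varphi_s\quad(1\le s\le j\le n),\qquad n\varphi_1=0 .
\end{equation}
With $s=1$ we get $n\binom{n-1}{j-1}\varphi_j=0$, that is $j\binom nj\varphi_j=0$. So $\Phi$ is a finite group whose order has only prime factors $p\le n$, and it is the direct sum of its subgroups $\Phi_p$ of elements of $p$-power order. Let $p^\alpha\le n<p^{\alpha+1}$. Since $\Lambda$ is the product of the numbers $p^\alpha$, it remains to show $|\Phi_p|\le p^\alpha$. No single level need determine $\varphi$, but for each prime there is a level that determines the $p$-part. To find it we use Lucas' theorem: if $m$ and $r$ have base-$p$ digits $m_i$ and $r_i$, then $\binom mr\equiv\prod_i\binom{m_i}{r_i}\pmod p$; hence $p\nmid\binom mr$ if and only if $r_i\le m_i$ for all $i$.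

Let $u=\lfloor n/p^\alpha\rfloor\in[1,p-1]$ be the leading digit of $n$ and $J=up^\alpha$, so that $n-J<p^\alpha\le J$. Let $\varphi\in\Phi_p$. Each $\varphi_j$ has $p$-power order, so factors prime to $p$ may be cancelled from an equation $m\varphi_j=0$. The digits of $J$ are $u,0,\dots,0$, so $p\nmid\binom nJ$, and $J\binom nJ\varphi_J=0$ gives $p^\alpha\varphi_J=0$. Thus $\varphi_J$ takes at most $p^\alpha$ values, and it suffices to show that $\varphi_J=0$ forces $\varphi=0$.

For $j<J$, \eqref{eq:levels} gives $\binom{J-1}{j-1}\varphi_j=\binom{n-j}{J-j}\varphi_J=0$. The digits of $J-1$ are $u-1,p-1,\dots,p-1$, and $j-1\le J-1$ has digit at most $u-1$ in position $\alpha$. So $p\nmid\binom{J-1}{j-1}$ and $\varphi_j=0$.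

For $j>J$ take $1\le s\le n-j+1$. Then $s\le n-J<J$, so $\varphi_s=0$ by the previous case, and \eqref{eq:levels} gives $\binom{n-s}{n-j}\varphi_j=\binom{j-1}{s-1}\varphi_s=0$. Here $n-s$ takes $n-j+1$ consecutive values, so $\varphi_j=0$ by (D2).

Therefore $|\Phi|\le\Lambda$, and Proposition~\ref{prop:lattice} is proved.

\section{From signed combinations to covers}\label{sec:build}

Proposition~\ref{prop:lattice} gives no control over which tight vectors receive negative coefficients, so the exact cover that absorbs them must contain every tight hyperplane. We start from an exact fractional cover by $0/1$ vectors and perturb it.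

\begin{lemma}\label{lem:positive}
There are an integer $K\ge1$ and positive integers $z_a$, one for each tight $a$, with $\sum_az_a\mathbf 1_{A(a)}=K\mathbf 1$. Consequently $KH_n=\sum_az_a\in\mathbb Z$.
\end{lemma}

\begin{proof}
For nonempty $P\subseteq[n]$ the indicator vector $1_P\in\{0,1\}^n$ is tight and covers the sets $x$ with $|x\cap P|=1$. Let $\omega_s=\sum_{|P|=s}\mathbf 1_{A(1_P)}$ for $1\le s\le n$. For $|x|=j$ we have $(\omega_s)_x=j\binom{n-j}{s-1}$, so by \eqref{eq:beta} and the binomial theorem
\[
\sum_sy_s(\omega_s)_x=j\int_0^1(1-t)^{j-1}\sum_s\binom{n-j}{s-1}t^{s-1}(1-t)^{n-j-(s-1)}\,dt=j\int_0^1(1-t)^{j-1}dt=1 .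
\]
Thus $\sum_sy_s\omega_s=\mathbf 1$. The entry $j\binom{n-j}{s-1}$ is $0$ for $s>n-j+1$ and equals $j\ne0$ for $s=n-j+1$, so the $n\times n$ matrix of these entries is invertible over $\mathbb Q$, and $\omega_1,\dots,\omega_n$ span the space of vectors in $\mathbb Q^V$ that are constant on levels. Permuting coordinates preserves tightness, so $\sum_a\mathbf 1_{A(a)}$, summed over all tight $a$, lies in this space and equals $\sum_s\gamma_s\omega_s$ with $\gamma_s\in\mathbb Q$. For a small rational $\varepsilon>0$, all coefficients in
\[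
\mathbf 1=\sum_s(y_s-\varepsilon\gamma_s)\,\omega_s+\varepsilon\sum_a\mathbf 1_{A(a)}
\]
are positive rationals, and every tight $a$ occurs. Clear denominators. The last claim follows on taking the inner product with $y$.
\end{proof}

We can now prove the converse of Proposition~\ref{prop:account}.

\begin{proposition}\label{prop:build}
For every $n$ there is $k_0(n)$ such that, if $k\ge k_0(n)$ and $d\in\{\delta_k,1+\delta_k\}$ lies in $\mathcal S_n$, then $Q^n$ has an almost $k$-cover of size $H_nk+d$.
\end{proposition}

\begin{proof}
Write $k=\rho+tK$ with $0\le\rho<K$. Since $KH_n\in\mathbb Z$, the number $\delta_k$ depends only on $\rho$, and $\rho H_n+d\in\mathbb Z$. So there are at most $2K$ pairs $(\rho,d)$. For each, fix $\sigma\in\mathbb Z_{\ge0}^V$ and a finite multiset $\mathcal B$ of nonzero vectors with $d=y\cdot\sigma+\sum_{b\in\mathcal B}\operatorname{def}(b)$, and put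
\[
v=\rho\mathbf 1+\sigma-\sum_{b\in\mathcal B}\mathbf 1_{A(b)} .
\]
Then $y\cdot v=\rho H_n+d-|\mathcal B|\in\mathbb Z$, so Proposition~\ref{prop:lattice} gives integers $c_a$, depending only on $(\rho,d)$, with $v=\sum_ac_a\mathbf 1_{A(a)}$ over tight $a$. By Lemma~\ref{lem:positive},
\[
k\mathbf 1+\sigma=\sum_a(c_a+tz_a)\mathbf 1_{A(a)}+\sum_{b\in\mathcal B}\mathbf 1_{A(b)} .
\]
As $z_a\ge1$, all $c_a+tz_a$ are nonnegative once $t\ge\max_a|c_a|$, and one threshold serves the finitely many pairs. The hyperplanes $a\cdot x=1$ with multiplicities $c_a+tz_a$, together with those of $\mathcal B$, miss the origin and cover each $x\in V$ exactly $k+\sigma_x\ge k$ times. Tight vectors have deficiency $0$, so by Proposition~\ref{prop:account} the number of hyperplanes is $H_nk+d$.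
\end{proof}

\section{Large elements of the semigroup}\label{sec:semigroup}

By Proposition~\ref{prop:build}, a gap of $2$ for large $k$ would require $1+\delta_k\notin\mathcal S_n$. So we need the point beyond which $\mathcal Y_n$ contains every element of the group $\frac1\Lambda\mathbb Z$. A mixed-radix expansion bounds it.

\begin{lemma}\label{lem:radix}
Let $m_1,\dots,m_s$ be positive integers, $M_i=\operatorname{lcm}(m_1,\dots,m_i)$ and $r_i=M_i/M_{i-1}$ for $i\ge2$. Every $v\in\frac1{M_s}\mathbb Z$ with $v\ge\sum_{i\ge2}(r_i-1)/m_i$ is a combination of $1/m_1,\dots,1/m_s$ with nonnegative integer coefficients.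
\end{lemma}

\begin{proof}
The group $\frac1{M_i}\mathbb Z$ is generated by $\frac1{M_{i-1}}\mathbb Z$ and $1/m_i$, and the quotient has order $r_i$. So for $i=s,s-1,\dots,2$ in turn we can subtract $c_i/m_i$ with $0\le c_i\le r_i-1$ to move from $\frac1{M_i}\mathbb Z$ into $\frac1{M_{i-1}}\mathbb Z$. What remains is $c_1/m_1$ with $c_1\in\mathbb Z$, and $c_1\ge0$ by the bound on $v$.
\end{proof}

\begin{lemma}\label{lem:half}
Every $v\in\frac1\Lambda\mathbb Z$ with $v\ge\frac12$ lies in $\mathcal Y_n$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:radix} with $m_i=1/y_i$, $1\le i\le n$. By Lemma~\ref{lem:group}, $M_i=\Lambda_i=\operatorname{lcm}(\Lambda_{i-1},n-i+1)$, so $r_i\le n-i+1$. If $i-1\ge n-i+1$, one of the $i-1$ consecutive integers $n-i+2,\dots,n$ is a multiple of $n-i+1$, so $r_i=1$. Only the indices $2\le i\le\frac{n+1}2$ remain; there are none for $n\le2$ and at most $\frac{n-1}2$ in general. For these $1\le i-1\le n-2$, so $\binom{n-1}{i-1}\ge n-1$ and $(r_i-1)y_i\le\frac{n-i}{n(n-1)}<\frac1n$. Hence $\sum_{i\ge2}(r_i-1)y_i<\frac12$.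
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:exact}(1)]
Let $k\ge k_0(n)$ with $k_0(n)$ from Proposition~\ref{prop:build}. Proposition~\ref{prop:account} gives $f(n,k)\ge\lceil H_nk\rceil$. By Lemma~\ref{lem:half}, $1+\delta_k\in\mathcal Y_n\subseteq\mathcal S_n$, so there is a cover of size $H_nk+1+\delta_k=\lceil H_nk\rceil+1$. If $\delta_k\in\mathcal S_n$, there is one of size $\lceil H_nk\rceil$; this includes $\delta_k\in\mathcal Y_n$, and in particular $\delta_k=0$ and, by Lemma~\ref{lem:half}, $\delta_k\ge\frac12$. If $\delta_k\notin\mathcal S_n$, Proposition~\ref{prop:account} excludes the smaller value.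
\end{proof}

The bound in Lemma~\ref{lem:half} is weak because $y_2$ is only of order $n^{-2}$. The middle weights are exponentially small, and using them alone gives an exponentially small threshold, provided that they still generate $\frac1\Lambda\mathbb Z$.

\begin{lemma}\label{lem:middle}
For $n\ge2$, the numbers $j\binom nj$ with $\frac n3\le j\le\frac{2n}3$ have least common multiple $\Lambda$.
\end{lemma}

\begin{proof}
Each $j\binom nj$ divides $\Lambda$, since $y_j\in\frac1\Lambda\mathbb Z$. Let $p\le n$ be prime and $p^\alpha\le n<p^{\alpha+1}$. We find $j$ in the range with $p^\alpha\mid j\binom nj$. If $\frac n3\le p^\alpha\le\frac{2n}3$, take $j=p^\alpha$. If $p^\alpha<\frac n3$, the interval is longer than $p^\alpha$ and contains a multiple of it. If $p^\alpha>\frac{2n}3$, write $n=p^\alpha+r$ with $0\le r<p^\alpha/2$ and take $j=wp^{\alpha-1}$ with $w=\lceil p/2\rceil<p$. The digit of $n$ in position $\alpha-1$ is $\lfloor r/p^{\alpha-1}\rfloor<\frac p2\le w$, and $w$ is the digit of $j$ in that position. So $p\mid\binom nj$ by Lucas' theorem, and $p^\alpha\mid j\binom nj$.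 Finally $j\ge p^\alpha/2>\frac n3$, and $j\le\frac23p^\alpha\le\frac{2n}3$ because $w/p$ is $\frac12$ for $p=2$ and $\frac{p+1}{2p}\le\frac23$ for $p\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}(3)]
List the numbers of Lemma~\ref{lem:middle} as $m_1,\dots,m_s$; then $1/m_i\le y_*$ and $M_s=\Lambda$. For integers $r_i\ge1$ we have $\sum_i(r_i-1)\le\prod_ir_i-1$, by repeated use of $(r-1)+(r'-1)\le rr'-1$. Therefore
\[
\sum_{i\ge2}\frac{r_i-1}{m_i}\le y_*\Bigl(\prod_{i\ge2}r_i-1\Bigr)<y_*\frac\Lambda{m_1}\le\Lambda y_*^2=\eta_n ,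
\]
and Lemma~\ref{lem:radix} gives the first claim.

For $\theta=j/n\in[\frac13,\frac23]$, the Beta integral gives
\[
\frac1{(n+1)\binom nj}=\int_0^1t^j(1-t)^{n-j}dt\le\bigl(\theta^\theta(1-\theta)^{1-\theta}\bigr)^n\le\Bigl(\frac{2^{2/3}}3\Bigr)^n ,
\]
since the integrand is largest at $t=\theta$ and the convex function $\theta\ln\theta+(1-\theta)\ln(1-\theta)$, symmetric about $\frac12$, is largest at the ends of the interval. So $y_*\le(n+1)(2^{2/3}/3)^n$. The prime number theorem, in the form $\Lambda=e^{(1+o(1))n}$, gives $\eta_n\le(e\,2^{4/3}/9+o(1))^n\le(0.762+o(1))^n$.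

The numerator of $H_n$ is prime to $D_n$, so $\delta_k$ has period $D_n$ in $k$ and takes each value $i/D_n$, $0\le i<D_n$, once per period. By part (1), the set of $k\ge k_0(n)$ with gap $1$ is periodic, and each such $k$ has $\delta_k\notin\mathcal Y_n$, so $0<\delta_k<\eta_n$. Fewer than $\eta_nD_n$ integers $i$ satisfy $0<i<\eta_nD_n$, so the density is less than $\eta_n$.
\end{proof}

\section{Deficiencies are zero or at least $y_{\min}$}\label{sec:gap}

To show that the gap $1$ occurs we must exclude small positive numbers from $\mathcal S_n$. The vectors $a$ range over all of $\mathbb R^n\setminus\{0\}$, so we need a lower bound for every positive deficiency. Most ways of failing to be tight are detected by the first element of the random ordering or by a rotation, at a cost of $\frac1n=y_1\ge y_{\min}$.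

\begin{lemma}\label{lem:easy}
Let $a\ne0$. Then $\operatorname{def}(a)\ge\frac1n$ in each of the following cases: (i) some $a_i>1$; (ii) some $a_i\in(0,1)$; (iii) $\sum_ia_i<1$; (iv) exactly one entry $a_i$ is not an integer.
\end{lemma}

\begin{proof}
We use \eqref{eq:def}. Let $F$ be the event $\pi(1)=i$, of probability $\frac1n$.

(i) On $F$ we have $s_1>1$, so $F\subseteq E^c$.

(ii) An ordering in $E\cap F$ begins with a good ordering of some $x\in A(a)$ that starts with $i$, and $j=|x|\ge2$ since $a_i\neq1$. Move $i$ to the end of $x$. The proper partial sums of the shifted ordering are $s_t-a_i$ for $2\le t\le j$, and these are less than $1$ because $s_t\le1$ and $a_i>0$. So the class $\kappa$ has $c(\kappa)-1\ge1$. A class contains at most one ordering starting with $i$, so the second term of \eqref{eq:def} is at least $\Pr(E\cap F)$. The first is at least $\Pr(E^c\cap F)$.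

(iii) Take any ordering of $[n]$, with partial sums $s_0=0,s_1,\dots,s_n<1$, choose $t\in\{0,\dots,n-1\}$ maximizing $s_t$, and rotate the ordering to start after position $t$. The new partial sums are $s_{t'}-s_t\le0$ for $t<t'<n$, followed by $s_n-s_t+s_{t''}\le s_n<1$ for $0\le t''\le t$. They never reach $1$. So each class of $n$ rotations contains an ordering in $E^c$.

(iv) On $F$ no partial sum $s_j$, $j\ge1$, is an integer, so $F\subseteq E^c$.
\end{proof}

If $a$ is not tight and none of (i)--(iii) holds, then all entries lie in $\{1\}\cup(-\infty,0]$, their sum is at least $1$, and some entry is not an integer; if (iv) also fails, at least two entries are not integers. Now fractional parts can cancel, and a walk that starts with a non-integer step may still land on $1$. We argue differently. Split the identity $y(A(a))=1$ for tight $a$ according to the trace of $x$ on the nonpositive coordinates. After normalization each part is a polynomial in the entries, so the identity persists for real entries, and the parts with a non-integer argument are exactly what $A(a)$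 loses.

We use the Gamma function, with $\Gamma(z+1)=z\Gamma(z)$, $\Gamma(m+1)=m!$ and $\ln\Gamma$ convex on $(0,\infty)$, and the Beta function $\mathrm B(s,t)=\Gamma(s)\Gamma(t)/\Gamma(s+t)$. By \eqref{eq:beta}, $y_j=\mathrm B(j,n+1-j)$. The function $s\mapsto\mathrm B(s,n+1-s)$ is log-convex on $(0,n+1)$ and symmetric about $\frac{n+1}2$. So its minimum is $\mu_n=\mathrm B(\frac{n+1}2,\frac{n+1}2)$, and $y_j$ is smallest at $j=\lceil n/2\rceil$, which is the formula for $y_{\min}$ in the introduction.

\begin{lemma}\label{lem:hard}
Suppose that all $a_i\in\{1\}\cup(-\infty,0]$, that $\sum_ia_i\ge1$, and that at least two entries are not integers. Then $\operatorname{def}(a)\ge2\mu_n\ge y_{\min}$.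
\end{lemma}

\begin{proof}
Let $P=\{i:a_i=1\}$, $p=|P|$, $N=[n]\setminus P$, $q=|N|$, and $c_i=-a_i\ge0$ for $i\in N$. Then $c(N)\le p-1$. We claim that, as polynomials in $p$ and $(c_i)_{i\in N}$ with $q$ fixed,
\begin{equation}\label{eq:poly}
\prod_{l=0}^{q-1}(p+l)+\sum_{\emptyset\ne Y\subseteq N}\ \prod_{l=2}^{|Y|}\bigl(c(Y)+l\bigr)\prod_{l=0}^{q-|Y|-1}\bigl(p-c(Y)+l\bigr)=\prod_{l=1}^q(p+l).
\end{equation}
First let the $c_i\ge0$ and $p\ge1+c(N)$ be integers and $n=p+q$. The corresponding vector is tight. With $r=|Y|$ and $c=c(Y)$, it covers $\binom p{c+1}$ sets with trace $Y$ on $N$, each of size $c+r+1$, so $\sum_Y\binom p{c+1}y_{c+r+1}=1$ by Lemma~\ref{lem:def}. Multiply by $n!/p!=\prod_{l=1}^q(p+l)$. By \eqref{eq:beta} the term of $Y$ becomes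
\[
\frac{(c+r)!}{(c+1)!}\cdot\frac{(p-c-1+q-r)!}{(p-c-1)!} .
\]
The second factor is $\prod_{l=0}^{q-r-1}(p-c+l)$. The first is $\prod_{l=2}^r(c+l)$ for $r\ge1$, and $1$ for $Y=\emptyset$, where $c=r=0$. This is \eqref{eq:poly} at these integer points. For fixed $(c_i)\in\mathbb Z_{\ge0}^N$ it holds for infinitely many $p$, hence identically in $p$; the coefficients of the powers of $p$ then agree on $\mathbb Z_{\ge0}^N$, hence as polynomials in the $c_i$.

Return to the given $a$, and let $h(Y)$ be the term of $Y$ in \eqref{eq:poly} divided by $n!/p!$, so that $\sum_{Y\subseteq N}h(Y)=1$. All $h(Y)$ are positive, since $0\le c(Y)\le p-1$. Writing the products as quotients of Gamma values gives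
\[
h(Y)=\binom p{c+1}\,\mathrm B(c+r+1,\,n-c-r),\qquad\text{where }\binom pz=\frac{\Gamma(p+1)}{\Gamma(z+1)\Gamma(p-z+1)} .
\]
If $c(Y)\in\mathbb Z$, then $h(Y)=\binom p{c+1}y_{c+r+1}$ is the weight of the sets $x\in A(a)$ with $x\cap N=Y$. If $c(Y)\notin\mathbb Z$, there are no such sets. Hence
\[
\operatorname{def}(a)=\sum_{Y:\ c(Y)\notin\mathbb Z}h(Y)\ \ge\ h(\{i\})+h(\{i'\})
\]
for two distinct indices $i,i'$ with non-integer entries. The function $z\mapsto\binom pz$ is log-concave on $[0,p]$ with value $1$ at both ends, so it is at least $1$ there, and $c+1\in[1,p]$. The Beta factor has the form $\mathrm B(s,n+1-s)$, so it is at least $\mu_n$. Thus $\operatorname{def}(a)\ge2\mu_n$.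

For odd $n$, $y_{\min}=\mu_n$. For even $n=2m$, $n!\,\mu_n=\Gamma(m+\frac12)^2$, and log-convexity gives $\Gamma(m+1)^2\le\Gamma(m+\frac12)\Gamma(m+\frac32)=(m+\frac12)\Gamma(m+\frac12)^2$. So
\[
n!\,y_{\min}=\Gamma(m)\Gamma(m+1)=\frac{\Gamma(m+1)^2}m\le\frac{m+\frac12}m\,n!\,\mu_n\le\tfrac32\,n!\,\mu_n .
\]
In both cases $2\mu_n\ge y_{\min}$.
\end{proof}

For $a=(1,1,-\frac12,-\frac12)$, identity \eqref{eq:poly} reads $6+\frac32+\frac32+3=12$. The terms $6$ and $3$ give the weight $\frac12+\frac14$ of $A(a)=\{1,2,1234\}$, and the two terms $\frac32$ give $\operatorname{def}(a)=\frac14$.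

\begin{proof}[Proof of Theorem~\ref{thm:exact}(2)]
Lemmas~\ref{lem:def}, \ref{lem:easy} and~\ref{lem:hard} give the first claim. So every nonzero generator of $\mathcal S_n$ is at least $y_{\min}$, and $\mathcal S_n\cap(0,y_{\min})=\emptyset$. The last claim follows from part (1).
\end{proof}

\section{When the gap equals one}\label{sec:sharp}

The smallest positive value of $\delta_k$ is $1/D_n$, so part (2) applies as soon as $D_n>1/y_{\min}$.

\begin{proof}[Proof of Theorem~\ref{thm:exact}(4)]
Let $D_n>1/y_{\min}$. Then $\delta_k=1/D_n\in(0,y_{\min})$ for all $k$ in one residue class modulo $D_n$, so the gap is $1$ for all large $k$ in that class by part (2), and it is at most $1$ for all large $k$ by Theorem~\ref{thm:main}.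

\emph{Large $n$.} Let $p>11$ be a prime in $(\frac n{m+1},\frac nm]$ with $m\in\{1,2,3\}$. The multiples of $p$ up to $n$ are $p,\dots,mp$, so $H_n$ is $\frac1pH_m$ plus a rational number with denominator prime to $p$. Since $H_m\in\{1,\frac32,\frac{11}6\}$ has numerator and denominator prime to $p$, we get $p\mid D_n$. So $D_n$ is divisible by all primes in $(\frac n4,n]$ that exceed $11$. The prime number theorem, in the form $\sum_{p\le x}\ln p=(1+o(1))x$, gives $D_n\ge e^{(3/4+o(1))n}$. This exceeds $n2^n\ge1/y_{\min}$ for large $n$, because $\ln2<\frac34$.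

\emph{Small $n$.} Adding the terms of $H_n$ one at a time and evaluating $1/y_{\min}=\lceil\frac n2\rceil\binom n{\lceil n/2\rceil}$ gives the following values; $H_n$ is in lowest terms, so its denominator is $D_n$.
\[
\begin{array}{c|cccccccccc}
n&1&2&3&4&5&6&7&8&9&10\\\hline
H_n&\tfrac11&\tfrac32&\tfrac{11}6&\tfrac{25}{12}&\tfrac{137}{60}&\tfrac{49}{20}&\tfrac{363}{140}&\tfrac{761}{280}&\tfrac{7129}{2520}&\tfrac{7381}{2520}\\[2pt]
1/y_{\min}&1&2&6&12&30&60&140&280&630&1260
\end{array}
\]
For $n=5,9,10$ we have $D_n>1/y_{\min}$. For $n=1,2,3,4,6,7,8$ the number $D_n$ divides $1/y_{\min}$, so every $\delta_k$ is a nonnegative integer multiple of $y_{\min}$ and lies in $\mathcal Y_n$. Theorem~\ref{thm:main} gives $f(n,k)=\lceil H_nk\rceil$ for large $k$.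

For $n=5$ the numbers $60y_j$ are $12,3,2,3,12$. Since $2$ and $3$ generate every nonnegative integer except $1$, we have $\mathcal Y_5=\frac1{60}(\mathbb Z_{\ge0}\setminus\{1\})$, while $\frac1{60}<y_{\min}=\frac1{30}$ is not in $\mathcal S_5$ by part (2). So for large $k$ the gap is $1$ if and only if $\delta_k=\frac1{60}$, that is $137k\equiv-1\pmod{60}$. As $137\cdot7=959=16\cdot60-1$ and $137$ is prime to $60$, this means $k\equiv7\pmod{60}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DDLY}
Shagnik Das, Valjakas Djaljapayan, Yen-chi Roger Lin, and Wei-Hsuan Yu,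
\emph{Stability for hyperplane covers}, arXiv:2306.07574 (2023).

\end{thebibliography}
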